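# Self-dual Schwartz functions vanishing at perturbed square roots

Throughout, the Fourier transform is
$$\widehat f(\xi)=\int_{\mathbb R} f(x)e^{-2\pi i x\xi}\,dx,$$
and $\mathcal S_{even}(\mathbb R)$ is the space of even Schwartz functions on $\mathbb R$. A function or tempered distribution $f$ is called self-dual if $\widehat f=f$. For example, $e^{-\pi x^2}$ is self-dual.

## 1. The bounded function $\cos(\sqrt5\,\pi x)\sin(\pi x^2)$

We ask how far an even function is determined by its values, and those of its Fourier transform, at points $\sqrt n$ or at points near them. If we do not ask the function to decay, there is an easy answer. It uses one textbook formula: for real $\tau\ne0$, as tempered distributions,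
$$\widehat{e^{i\pi\tau x^2}}(\xi)=|\tau|^{-1/2}\,e^{i\pi\,\mathrm{sgn}(\tau)/4}\,e^{-i\pi\xi^2/\tau}. \tag{1}$$
To recall why: for $\operatorname{Re}a>0$ we have $\widehat{e^{-\pi ax^2}}=a^{-1/2}e^{-\pi\xi^2/a}$ with the principal branch. Put $a=r-i\tau$ and let $r\downarrow0$. Both sides converge pointwise, and they stay bounded by $1$ and $|\tau|^{-1/2}$ respectively because $\operatorname{Re}(1/a)>0$. So both sides converge as tempered distributions, and the limit is (1).

**Proposition 1.** Let $\eta>0$ with $\eta^2\in\frac54+2\mathbb Z$, for instance $\eta^2=\frac54$ or $\eta^2=\frac{13}4$. The bounded even function $u(x)=\cos(2\pi\eta x)\sin(\pi x^2)$ vanishes at $\sqrt n$ for every $n=0,1,2,\dots$, and $\widehat u=u$ as tempered distributions.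

*Proof.* At $x=\sqrt n$ the second factor is $\sin(\pi n)=0$. Let $g=\cos(2\pi\eta x)e^{i\pi x^2}$, so $u=\operatorname{Im}g$. Multiplication by $e^{\pm 2\pi i\eta x}$ translates the Fourier transform, so (1) with $\tau=1$ gives
$$\widehat{e^{\pm2\pi i\eta x}e^{i\pi x^2}}(\xi)=e^{i\pi/4}e^{-i\pi(\xi\mp\eta)^2}=e^{i\pi(1/4-\eta^2)}\,e^{\pm2\pi i\eta\xi}\,e^{-i\pi\xi^2}.$$
Averaging over the two signs, $\widehat g=e^{i\pi(1/4-\eta^2)}\,\overline g$. Since $\eta^2-\frac14$ is an odd integer, $\widehat g=-\overline g$. As $g$ is even, $\widehat{\overline g}(\xi)=\overline{\widehat g(-\xi)}=-g(\xi)$. Hence $\widehat u=\frac1{2i}(\widehat g-\widehat{\overline g})=\frac1{2i}(-\overline g+g)=u$. $\square$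

So among bounded functions, the values of $f$ and $\widehat f$ at the points $\sqrt n$ do not determine $f$: both $u$ and $0$ have all of them equal to zero. By linearity the same holds for every real combination
$$\big(b_1\cos(2\pi\eta_1x)+b_2\cos(2\pi\eta_2x)\big)\sin(\pi x^2),\qquad \eta_1=\tfrac{\sqrt5}2,\quad \eta_2=\tfrac{\sqrt{13}}2 .$$

What changes when $f$ must be a Schwartz function? With the exact nodes everything changes. A theorem of Radchenko and Viazovska says that every $f\in\mathcal S_{even}(\mathbb R)$ is uniquely determined by the values $f(\sqrt n)$, $\widehat f(\sqrt n)$, $n\ge0$, and that there are even Schwartz functions $a_n$ with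
$$f(x)=\sum_{n\ge0}a_n(x)f(\sqrt n)+\sum_{n\ge0}\widehat{a_n}(x)\widehat f(\sqrt n).$$
So a decaying version of $u$ cannot keep its zeros exactly at $\sqrt n$. The zeros have to move, and we want to know how little they need to move.

## 2. The maximal perturbation conjecture, and the theorem that refutes it

The following is posed in Jo&atilde;o P. G. Ramos and Mateus Sousa, "Perturbed interpolation formulae and applications", arXiv:2005.10337 (2020).

**Conjecture (maximal perturbations, weak form).** For every $a>0$ there is $\delta>0$ such that, for every real sequence $(\varepsilon_k)_{k\ge1}$ with $|\varepsilon_k|\le\delta k^{-a}$ for all $k$: if $f,g\in\mathcal S_{even}(\mathbb R)$ are real-valued with $f(0)=g(0)$, $\widehat f(0)=\widehat g(0)$, and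
$$f(\sqrt{k+\varepsilon_k})=g(\sqrt{k+\varepsilon_k}),\qquad \widehat f(\sqrt{k+\varepsilon_k})=\widehat g(\sqrt{k+\varepsilon_k})\qquad(k\ge1),$$
then $f\equiv g$.

Here $\delta$ may depend on $a$, but not on $f$, $g$ or the sequence.

**Theorem 2.** Let $(\Omega_k)_{k\ge1}$ be any sequence of positive numbers with $\Omega_k\to\infty$. There are real numbers $\varepsilon_k$ with
$$|\varepsilon_k|\le\Omega_k\,k^{-1/2},\qquad|\varepsilon_k|\le\tfrac14\qquad(k\ge1)$$
and a real-valued $f\in\mathcal S_{even}(\mathbb R)$, $f\not\equiv0$, with $\widehat f=f$, such that $f(0)=0$ and $f(\sqrt{k+\varepsilon_k})=0$ for all $k\ge1$.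

**Corollary 3.** The conjecture fails for every $a\in(0,\frac12)$ and every $\delta>0$. In particular it is false.

*Proof.* Let $\Omega_k=\delta k^{1/2-a}$, which tends to $\infty$ because $a<\frac12$. Theorem 2 gives $|\varepsilon_k|\le\delta k^{-a}$ and a function $f\not\equiv0$. Since $\widehat f=f$, both $f$ and $\widehat f$ vanish at all prescribed nodes. So $f$ and $g\equiv0$ have the same data, but $f\not\equiv g$. Thus no $\delta$ works for this $a$, while the conjecture asserts that one exists for each $a>0$. $\square$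

The case $a\ge\frac12$ (with $\delta$ small) is not addressed here. The proof of Theorem 2 does not use the theorem of Radchenko and Viazovska.

## 3. Self-dual functions of the form $\operatorname{Im}(e^{i\pi x^2}e^{-iL}R)$

This section replaces the constant amplitude of Proposition 1 by an arbitrary even Schwartz function while keeping self-duality exact.

For a function $m(d)$ of a real variable $d$, write $m(D)g$ for the function with Fourier transform $m(d)\widehat g(d)$, and call $m$ the symbol. All symbols below are smooth with polynomially bounded derivatives, so the operators preserve $\mathcal S(\mathbb R)$. For example, $\partial=\frac d{dx}$ has symbol $2\pi i d$. Let $L$ have symbol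
$$\ell(d)=\tfrac\pi2\big(\tfrac54-d^2\big).$$

**Lemma 4.** Let $R\in\mathcal S(\mathbb R)$ be real and even, and put $A=\cos(L)R$, $E=-\sin(L)R$. Then $A$ and $E$ are real and even, and
$$F:=\operatorname{Im}\big(e^{i\pi x^2}e^{-iL}R\big)=A\sin(\pi x^2)+E\cos(\pi x^2)$$
is real, even, Schwartz, and $\widehat F=F$.

*Proof.* The symbols $\cos\ell$ and $\sin\ell$ are real and even, so the operators preserve real functions and even functions. Also $e^{-iL}R=\cos(L)R-i\sin(L)R=A+iE$, and taking imaginary parts gives the formula for $F$. For $\varphi\in\mathcal S(\mathbb R)$, (1) and the convolution rule give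
$$\widehat{e^{i\pi x^2}\varphi}(\xi)=e^{i\pi/4}\int e^{-i\pi(\xi-v)^2}\widehat\varphi(v)\,dv=e^{i\pi/4}e^{-i\pi\xi^2}\int e^{2\pi i\xi v}e^{-i\pi v^2}\widehat\varphi(v)\,dv .$$
Take $\varphi=e^{-iL}R$ and $G=e^{i\pi x^2}e^{-iL}R$. Since $2\ell(v)=\frac{5\pi}4-\pi v^2$, we have $-\pi v^2-\ell(v)=\ell(v)-\frac{5\pi}4$. Hence $e^{-i\pi v^2}e^{-i\ell(v)}=e^{-5\pi i/4}e^{i\ell(v)}$, and
$$\widehat G=e^{i\pi/4}e^{-5\pi i/4}e^{-i\pi\xi^2}e^{iL}R=-e^{-i\pi\xi^2}(A-iE)=-\overline G .$$
As $G$ is even, $\widehat{\overline G}(\xi)=\overline{\widehat G(-\xi)}=-G(\xi)$. So $\widehat F=\frac1{2i}(-\overline G+G)=F$. $\square$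

Next we compute $A$ and $E$ for an amplitude times a pure oscillation. For $\zeta\in\mathbb R$ let
$$\lambda_\zeta=\ell(\zeta)=\tfrac\pi2\big(\tfrac54-\zeta^2\big),\qquad X_\zeta=\tfrac\zeta2\partial-\tfrac i{8\pi}\partial^2 .$$
The symbol of $X_\zeta$ is $\frac\zeta2(2\pi id)-\frac i{8\pi}(2\pi id)^2=i(\pi\zeta d+\frac\pi2d^2)$. Since the Fourier transform of $re^{2\pi i\zeta x}$ is $\widehat r(d-\zeta)$, applying $\sin(L)$ to it amounts to applying the symbol $\sin\ell(\zeta+d)$ to $r$. Moreover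
$$\ell(\zeta+d)=\lambda_\zeta-\big(\pi\zeta d+\tfrac\pi2d^2\big),$$
which is the symbol of $\lambda_\zeta+iX_\zeta$. Hence
$$\sin(L)\big(re^{2\pi i\zeta x}\big)=e^{2\pi i\zeta x}\sin(\lambda_\zeta+iX_\zeta)r,\qquad\cos(L)\big(re^{2\pi i\zeta x}\big)=e^{2\pi i\zeta x}\cos(\lambda_\zeta+iX_\zeta)r, \tag{2}$$
where
$$\sin(\lambda+iX)=\tfrac1{2i}\big(e^{i\lambda}e^{-X}-e^{-i\lambda}e^X\big),\qquad\cos(\lambda+iX)=\tfrac12\big(e^{i\lambda}e^{-X}+e^{-i\lambda}e^X\big).$$
If $r$ is constant, $X_\zeta r=0$. With $\zeta=\eta_1$, where $\lambda_{\eta_1}=0$, we get formally $A=\cos(2\pi\eta_1x)$ and $E=0$, which is Proposition 1.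

## 4. One frequency with a decaying envelope loses zeros

The first thing to try is $R=s\cos\theta$ with $\theta=2\pi\eta x$, $\eta=\eta_1=\frac{\sqrt5}2$, and a slowly varying, rapidly decaying even envelope $s>0$. Put $p=\cos\theta$. By (2) with $\lambda_\eta=0$,
$$A=\operatorname{Re}\big(e^{i\theta}\cos(iX_\eta)s\big),\qquad E=\operatorname{Re}\big(-e^{i\theta}\sin(iX_\eta)s\big).$$
Expand formally in powers of $X_\eta$ and keep only terms with at most one derivative of $s$. What remains of $A$ is $sp$. What remains of $E$ is $\operatorname{Re}(-\frac{i\eta}2s'e^{i\theta})=\frac\eta2s'\sin\theta=-\frac{s'}{4\pi}p'$, because $p'=-2\pi\eta\sin\theta$. So the model is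
$$F_{mod}=s\,p\,\sin(\pi x^2)-\frac{s'}{4\pi}\,p'\cos(\pi x^2).$$
With $x=\sqrt{k+t}$, the equation $F_{mod}=0$ reads $\tan\pi t=\frac{s'}{4\pi s}\cdot\frac{p'}p$ where $p\neq0$. Away from the zeros of $p$ the node moves by an amount comparable to the decay rate $|s'|/s$. If $|s'|/s\le M/x$ for $x\ge1$, then $s(x)\ge s(1)x^{-M}$. So decay faster than every power makes $x|s'|/s$ unbounded, and that is why, in this construction, perturbations larger than $1/x=k^{-1/2}$ enter. The trouble is near the zeros of $p$.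

**Lemma 5.** Let $s>0$ be $C^1$ and decreasing on $(0,\infty)$, with $x|s'(x)|/s(x)\to\infty$ as $x\to\infty$. For every sufficiently large zero $y$ of $p$, if $k$ is an integer nearest to $y^2$, then $F_{mod}(\sqrt{k+t})\neq0$ for all $|t|\le\frac14$.

*Proof.* Replacing $p$ by $-p$ if necessary, let $p'(y)=2\pi\eta$. Let $x=\sqrt{k+t}$ with $|t|\le\frac14$. Then $|x^2-y^2|\le\frac34$, so $|x-y|\le\frac3{4y}$. Since $|p''|\le(2\pi\eta)^2$, for $y$ large $p'\ge\pi\eta$ on the interval $|x-y|\le\frac3{4y}$. There $p(x)$ has the sign of $x-y$, that is, of $t-(y^2-k)$, while $\sin\pi t$ has the sign of $t$. So $p(x)\sin\pi t<0$ only if $t$ lies strictly between $0$ and $y^2-k$. Then $|x^2-y^2|\le|y^2-k|\le\frac12$, so $|x-y|\le\frac1{2y}$ and $|p(x)|\le\frac{\pi\eta}y$. Hence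
$$(-1)^kF_{mod}(x)=s\,p\sin\pi t+\frac{|s'|}{4\pi}p'\cos\pi t\ \ge\ \eta\Big(\frac{|s'(x)|}{4\sqrt2}-\frac{\pi s(x)}y\Big),$$
which is positive for $y$ large, because $y/x\to1$ and $x|s'|/s\to\infty$. $\square$

The mechanism is a sign. Near an increasing zero of $p$, the product $p\sin\pi t$ behaves like a parabola in $t$ that opens upward, and the term $-\frac{s'}{4\pi}p'$ lifts it off the axis. If we had $E\approx-\mathsf m p'$ with some $\mathsf m>0$, the parabola would be pushed down and would have zeros.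

Can $E$ be corrected? Add to $R$ a term $\operatorname{Re}(re^{im\theta})$ with $r$ slowly varying and of size $|s'|$. To leading order $A$ changes by $O(|s'|)$, which is harmless, and $E$ changes by $-\sin(\lambda_{m\eta})\operatorname{Re}(re^{im\theta})$. Now $\lambda_{m\eta}=\frac\pi2\cdot\frac54(1-m^2)$ has $\sin\lambda_{m\eta}=0$ exactly when $5(m^2-1)\in8\mathbb Z$, that is, when $m$ is odd. So only even $m$ help, and with real amplitudes proportional to $|s'|$ we can reach
$$E\approx\frac{|s'|}{4\pi}\big(p'+M(\theta)\big),\qquad M\text{ real, with even frequencies only.}$$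
Then $M(\theta+\pi)=M(\theta)$. At $\theta=\frac\pi2$ we have $p'=-2\pi\eta$, and at $\theta=-\frac\pi2$ we have $p'=2\pi\eta$. To remove the wrong sign we need $(p'+M)p'\le0$ at both points, so $M(\frac\pi2)\ge2\pi\eta$ and $M(-\frac\pi2)\le-2\pi\eta$. This contradicts $M(\frac\pi2)=M(-\frac\pi2)$. With one frequency this correction cannot work.

What gets past this point is a second frequency $\eta_2$. Then all the combination frequencies $m\eta_1+n\eta_2$ with $mn\ne0$ become available, and the obstruction disappears.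

## 5. Resonant frequencies of the pair $\frac{\sqrt5}2,\frac{\sqrt{13}}2$

This section determines which frequencies of $E$ can be changed. Fix
$$\eta_1=\tfrac{\sqrt5}2,\quad\eta_2=\tfrac{\sqrt{13}}2,\quad\theta_i=2\pi\eta_ix,\quad b_1=\tfrac12,\quad b_2=1,\qquad\zeta_{mn}=m\eta_1+n\eta_2 .$$

**Definition.** A pair $(m,n)\in\mathbb Z^2$ is resonant if $\sin\lambda_{\zeta_{mn}}=0$, equivalently $\zeta_{mn}^2-\frac54\in2\mathbb Z$. The set of resonant pairs is $\mathfrak r$.

We have $\zeta_{mn}^2=\frac{5m^2+13n^2}4+\frac{\sqrt{65}}2mn$. If $mn\neq0$ this is irrational, so $(m,n)$ is not resonant; for example $\zeta_{11}^2=\frac{9+\sqrt{65}}2$. If $n=0$, the condition is $5(m^2-1)\in8\mathbb Z$, that is, $m$ odd. If $m=0$, it is $13n^2\equiv5\pmod8$, that is, $n$ odd. Hence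
$$\mathfrak r=\{(m,0):m\text{ odd}\}\cup\{(0,n):n\text{ odd}\},\qquad \lambda_{\eta_1}=0,\quad\lambda_{\eta_2}=-\pi .$$

On the torus $\mathbb T^2$ with coordinates $\theta_1,\theta_2$, put
$$P=b_1\cos\theta_1+b_2\cos\theta_2,\qquad\mathcal D=2\pi(\eta_1\partial_{\theta_1}+\eta_2\partial_{\theta_2}),$$
so that along the line $\theta(x)=(2\pi\eta_1x,2\pi\eta_2x)$ the function $p(x)=P(\theta(x))$ has $p'(x)=(\mathcal DP)(\theta(x))$. Near its zeros $p$ is steep. If $|P|\le\frac1{10}$, then $|\cos\theta_2|\le0.6$, so $|\sin\theta_2|\ge0.8$ and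
$$|\mathcal DP|=2\pi|\eta_1b_1\sin\theta_1+\eta_2b_2\sin\theta_2|\ge2\pi\big(0.8\,\eta_2-\tfrac12\eta_1\big)\ge5. \tag{3}$$
Always $|\mathcal DP|\le2\pi(\frac12\eta_1+\eta_2)\le15$.

For a trigonometric polynomial $S$ on $\mathbb T^2$ write $S_{\mathfrak r}$ for the part of $S$ with frequencies in $\mathfrak r$.

## 6. Trigonometric polynomials with prescribed resonant part

The resonant part of $E$ is forced on us by the envelope. We want to add non-resonant terms so that the total vanishes to high order where $P=0$, and also vanishes at $\theta=(0,0)$. Let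
$$N=2-\cos\theta_1-\cos\theta_2,\qquad B=P^5N .$$
The factor $P^5$ will make the unwanted part of $E$ negligible near the zeros of $p$. The factor $N$, which vanishes at $(0,0)$, will make $F(0)$ tiny.

A small example shows that two frequencies really help. With $P$ in place of $B$, let
$$Q=2\cos\theta_2\big(\tfrac76e^{i\theta_1}+\tfrac16e^{-i\theta_1}\big)-\tfrac23 .$$
Since $(P\cdot2\cos\theta_2\,e^{\pm i\theta_1})_{\mathfrak r}=e^{\pm i\theta_1}+\frac14(e^{i\theta_2}+e^{-i\theta_2})$ and $(P)_{\mathfrak r}=\frac14(e^{i\theta_1}+e^{-i\theta_1})+\frac12(e^{i\theta_2}+e^{-i\theta_2})$, we get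
$$(PQ)_{\mathfrak r}=\big(\tfrac76-\tfrac16\big)e^{i\theta_1}+\big(\tfrac16-\tfrac16\big)e^{-i\theta_1}+\big(\tfrac{8}{24}-\tfrac13\big)(e^{i\theta_2}+e^{-i\theta_2})=e^{i\theta_1}.$$
So $PQ$ vanishes on $\{P=0\}$ and has resonant part exactly $e^{i\theta_1}$.

**Lemma 6.** For every trigonometric polynomial $U$ with real coefficients and frequencies in $\mathfrak r$ there is a trigonometric polynomial $Q$ with real coefficients such that $(BQ)_{\mathfrak r}=U$.

*Proof.* The map $Q\mapsto(BQ)_{\mathfrak r}$ is linear into the space of finitely supported real families on $\mathfrak r$. If it is not surjective, some nonzero linear functional vanishes on its image. Such a functional is given by a nonzero real family $(\beta_q)_{q\in\mathfrak r}$, of arbitrary support. Testing with $Q=e^{ip\cdot\theta}$, and writing $B_q$ for the coefficients of $B$,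
$$\sum_{q\in\mathfrak r}\beta_qB_{q-p}=0\qquad\text{for all }p\in\mathbb Z^2. \tag{4}$$

First we show that $\beta$ has finite support. The frequencies of $P^5$ satisfy $|m|+|n|\le5$ and those of $N$ satisfy $|m|+|n|\le1$, so the support of $(B_q)$ lies in $|m|+|n|\le6$. At the corners only one product contributes: $B_{(0,\pm6)}=-\frac12(\frac{b_2}2)^5\ne0$ and $B_{(\pm6,0)}=-\frac12(\frac{b_1}2)^5\neq0$. Take $p=(k,6)$ with $k$ odd and $|k|>6$. For $q=(m,0)$, $B_{(m-k,-6)}\ne0$ only if $m=k$. For $q=(0,n)$, $B_{(-k,n-6)}=0$ since $|k|>6$. So (4) reads $\beta_{(k,0)}B_{(0,-6)}=0$, and $\beta_{(k,0)}=0$. With $p=(6,k)$ in the same way, $\beta_{(0,k)}=0$.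

Now $S(\theta)=\sum_q\beta_qe^{-iq\cdot\theta}$ is a trigonometric polynomial, and the coefficient of $BS$ at $-p$ is $\sum_q\beta_qB_{q-p}=0$. So $BS\equiv0$. Since $B$ is real-analytic and $\not\equiv0$, its zero set has empty interior. By continuity $S\equiv0$, so $\beta=0$, a contradiction. $\square$

We use Lemma 6 three times and fix the results once and for all.

By Lemma 6 choose $Z_i=BQ_i$ $(i=1,2)$ with real coefficients and $(Z_i)_{\mathfrak r}=e^{i\theta_i}$.

The polynomial $i\mathcal DP$ has real coefficients and frequencies in $\mathfrak r$. If $(BQ)_{\mathfrak r}=i\mathcal DP$ with $Q$ real, then $Q_0=-iQ$ has purely imaginary coefficients and $(BQ_0)_{\mathfrak r}=\mathcal DP$. Replacing $Q_0$ by its odd part keeps this, because $B$ is even, $\mathcal DP$ is odd and $\mathfrak r=-\mathfrak r$. The coefficients $c_q$ of this odd $Q_0$ satisfy $c_{-q}=-c_q=\overline{c_q}$, so $Q_0$ is real-valued. Put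
$$Y=-\mathcal DP+BQ_0 .$$
Then $Y$ is real-valued, odd, has purely imaginary coefficients, and $Y_{\mathfrak r}=0$.

With a finite set $\Lambda\subset\mathbb Z^2\setminus\mathfrak r$ write
$$Z_i=e^{i\theta_i}+\sum_{(m,n)\in\Lambda}z^{(i)}_{mn}e^{i(m\theta_1+n\theta_2)},\qquad Y=\sum_{(m,n)\in\Lambda}y_{mn}e^{i(m\theta_1+n\theta_2)},\qquad z^{(i)}_{mn}\in\mathbb R,\ y_{mn}\in i\mathbb R .$$

The plan is now visible. The two resonant modes will contribute $\operatorname{Re}(\gamma_1e^{i\theta_1})+\operatorname{Re}(\gamma_2e^{i\theta_2})$ to $E$ with small amplitudes $\gamma_i$. Non-resonant terms will complete this to $\operatorname{Re}(\gamma_1Z_1)+\operatorname{Re}(\gamma_2Z_2)=O(|\gamma||p|^5)$. Since $Y$ is entirely non-resonant, we may also add $\mathsf mY=-\mathsf mp'+O(\mathsf m|p|^5)$ with an amplitude $\mathsf m$ of our choice, and this supplies the sign that Section 4 asked for.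

## 7. Envelopes that decay faster than every power

This section builds $s$ and $\mathsf m$, together with a class of functions in which derivatives gain a small factor $w$.

**Definition.** A sequence $T=(T_j)_{j\ge1}$ is admissible if it is nondecreasing, $T_1\ge1000$ and $\sum_jT_j^{-1/10}\le1$. For admissible $T$ put
$$s(z)=\prod_j\Big(1+\frac{z^2}{T_j^2}\Big)^{-1},\quad w(x)=\sum_j\frac1{T_j+|x|},\quad\kappa=w(0)=\sum_j\frac1{T_j},\quad v(x)=\frac1{T_1+|x|} .$$

For example, $T_j=1000\cdot2^{10j}$ is admissible, since $T_j^{-1/10}\le2^{-j}$. On $\mathbb R$, $s(x)\le\prod_{j\le J}(T_j/|x|)^2$ for every $J$, so $s$ decays faster than every power. Since $\frac1{T_j+|x|}\le(T_1+|x|)^{-9/10}T_j^{-1/10}$,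
$$v\le w\le v^{9/10},\qquad w\le\kappa\le T_1^{-9/10}\le\tfrac1{500}. \tag{5}$$
From here on $C,C_0,\dots$ denote constants that do not depend on $T$; plain $C$ may change from line to line.

**Translation of the weights.** For real $x,u$ we have $|T_j+ix|\le|T_j+i(x-u)|(1+|u|/T_j)$ and $T_j+|x|\le(T_j+|x-u|)(1+|u|/T_j)$. As $s(x)=\prod_jT_j^2/|T_j+ix|^2$ and $\prod_j(1+|u|/T_j)^2\le e^{2\kappa|u|}$, this gives
$$s(x-u)\le e^{2\kappa|u|}s(x),\qquad w(x-u)\le(1+|u|/T_1)\,w(x). \tag{6}$$

**Definition.** For $n\ge0$ and $\omega>0$, $\mathcal S^n_\omega$ is the set of families $g$ (one function for each admissible $T$) of holomorphic functions on $|\operatorname{Im}z|<\omega$ such that, for every $l\ge0$,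
$$|g^{(l)}(z)|\le C_l\,w(x)^{n+l}s(x),\qquad x=\operatorname{Re}z,$$
with $C_l$ independent of $T$.

Elements of $\mathcal S^n_\omega$ are Schwartz on $\mathbb R$. Since $w\le1$, $\mathcal S^{n+1}_\omega\subset\mathcal S^n_\omega$, and both $\partial$ and $X_\zeta$ (for fixed $\zeta$) map $\mathcal S^n_\omega$ into $\mathcal S^{n+1}_\omega$. The two examples we need are the following.

**Lemma 7.** We have $s\in\mathcal S^0_{10}$, and $\mathsf m(z):=z(T_1^2+z^2)^{-2}s(z)$ belongs to $\mathcal S^3_{10}$. On $\mathbb R$, $\mathsf m$ is real and odd.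

*Proof.* Let $x\in\mathbb R$ and $|z'-x|\le\frac1{4w(x)}$. Each term of $w$ is at most $w$, so $\frac1{4w(x)}\le\frac{T_j+|x|}4$ for all $j$. Put $q_j=\sqrt2\,|z'-x|/(T_j+|x|)\le\frac{\sqrt2}4\le\frac12$. As $|T_j\pm ix|\ge(T_j+|x|)/\sqrt2$,
$$|T_j\pm iz'|\ge|T_j\pm ix|-|z'-x|\ge(1-q_j)|T_j\pm ix|\ge e^{-2q_j}|T_j\pm ix| ,$$
where $1-q\ge e^{-2q}$ on $[0,\frac12]$ by convexity of $-\log(1-q)$ and $\log2\le1$. So $s$ has no pole on the closed disc; its poles $\pm iT_j$ are discrete, so it is holomorphic near the disc. Since $1+z'^2/T_j^2=(T_j+iz')(T_j-iz')/T_j^2$,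
$$|s(z')|\le e^{4\sum_jq_j}s(x)\le e^{\sqrt2}s(x),\qquad\text{because }\sum_jq_j=\sqrt2\,|z'-x|\,w(x)\le\tfrac{\sqrt2}4 .$$
Now let $|\operatorname{Im}z|<10$ and $x=\operatorname{Re}z$. By (5), $10\le\frac1{8w(x)}$, so the circle of radius $\frac1{8w(x)}$ about $z$ lies in the disc above. Cauchy's estimate gives $|s^{(l)}(z)|\le l!\,(8w(x))^le^{\sqrt2}s(x)$, so $s\in\mathcal S^0_{10}$.

On the same discs $|z'|\le|x|+\frac{T_1+|x|}4\le2(T_1+|x|)$ and
$$|T_1^2+z'^2|=|T_1+iz'||T_1-iz'|\ge(1-q_1)^2|T_1+ix|^2\ge\tfrac14|T_1+ix|^2\ge\tfrac18(T_1+|x|)^2 .$$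
So $|z'(T_1^2+z'^2)^{-2}|\le128(T_1+|x|)^{-3}\le128\,w(x)^3$. Hence $|\mathsf m(z')|\le Cw(x)^3s(x)$ on the disc, and Cauchy's estimate on the same circle gives $\mathsf m\in\mathcal S^3_{10}$. The last claim is clear. $\square$

## 8. The operators $e^{tX_\zeta}$ on the classes $\mathcal S^n_\omega$

By (2), $\sin(L)$ and $\cos(L)$ act on envelopes through $e^{\pm X_\zeta}$. The symbols are only oscillatory, so we must check that these operators preserve the pointwise bounds. Shifting contours does it, and this is why the classes are defined on strips.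

**Lemma 8.** Let $\zeta\in\mathbb R$ be fixed, $\omega>1$ and $g\in\mathcal S^n_\omega$. Then $e^{tX_\zeta}g\in\mathcal S^n_{\omega-1}$ with constants uniform in $t\in[-1,1]$, and $t\mapsto(e^{tX_\zeta}g)(z)$ is continuous for each $z$ with $|\operatorname{Im}z|<\omega-1$. Consequently, for every bounded continuous $\chi$ on a subinterval $I$ of $[-1,1]$, $\int_I\chi(t)\,e^{tX_\zeta}g\,dt\in\mathcal S^n_{\omega-1}$, and on $\mathbb R$ it equals the corresponding multiplier applied to $g$.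

*Proof.* **Step 1: reduction to a chirp convolution.** The symbol of $e^{tX_\zeta}$ is $e^{i\pi t\zeta d}e^{i\pi td^2/2}$, so $e^{tX_\zeta}g=(W_tg)(\cdot+\frac{t\zeta}2)$ where $W_t$ has symbol $e^{i\pi td^2/2}$. By (6) a bounded real shift only changes the constants, so it suffices to treat $W_t$. For $t=0$ there is nothing to prove. Let $0<|t|\le1$ and $\sigma=\operatorname{sgn}t$. By (1) with $\tau=\frac t2$, for real $z$,
$$W_tg(z)=e^{i\sigma\pi/4}\Big(\frac2{|t|}\Big)^{1/2}\int_{\mathbb R}e^{-2\pi i\sigma y^2/|t|}g(z-y)\,dy .$$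

**Step 2: shifting the contour to gain decay of the kernel.** For $h\in[0,1]$ consider the contour $y=u-i\sigma h\mu(u)$, $u\in\mathbb R$, with $\mu(u)=\operatorname{sgn}(u)\min(|u|,1)$. Since $y^2=u^2-2i\sigma hu\mu(u)-h^2\mu(u)^2$,
$$\big|e^{-2\pi i\sigma y^2/|t|}\big|=e^{-4\pi hu\mu(u)/|t|}\le1 ,$$
as $u\mu(u)\ge0$. Also $|\operatorname{Im}y|\le1$, so for $|\operatorname{Im}z|<\omega-1$ the point $z-y$ stays in the strip $|\operatorname{Im}|<\omega$, where $g$ decays rapidly. Fix $z$ real. Cut the contours $h=0$ and $h=1$ at $u=\pm M$ with $M>1$ and join them by vertical segments of length $1$. The region between is swept out by the contours $0\le h\le1$, so there the exponential is at most $1$, and the segments contribute $o(1)$ as $M\to\infty$. By Cauchy's theorem $\mathbb R$ may be replaced by the contour $h=1$. By the bounds in Step 3 the integral over $h=1$ converges locally uniformly for $|\operatorname{Im}z|<\omega-1$, so it is the holomorphic extension of $W_tg$.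

**Step 3: bounds.** On $h=1$ we have $|dy/du|\le\sqrt2$. Let $x=\operatorname{Re}z$; then $\operatorname{Re}(z-y)=x-u$. By (6), with $2\kappa\le1$ and $T_1\ge1$,
$$|g(z-y)|\le C(1+|u|)^ne^{|u|}w(x)^ns(x) .$$
For $|u|\le1$ the kernel has modulus $(2/|t|)^{1/2}e^{-4\pi u^2/|t|}$, and
$$\Big(\frac2{|t|}\Big)^{1/2}\int_{|u|\le1}e^{-4\pi u^2/|t|}du\le\Big(\frac2{|t|}\Big)^{1/2}\frac{|t|^{1/2}}2\le1 .$$
For $|u|\ge1$, $\frac{4\pi|u|}{|t|}\ge\frac{2\pi}{|t|}+2\pi|u|$, so $(2/|t|)^{1/2}e^{-4\pi|u|/|t|}\le Ce^{-2\pi|u|}$, and $\int e^{-2\pi|u|}(1+|u|)^ne^{|u|}du<\infty$. Together, $|W_tg(z)|\le Cw(x)^ns(x)$. Since $\partial$ commutes with $W_t$ and $g^{(l)}\in\mathcal S^{n+l}_\omega$, the same argument applied to $g^{(l)}$ gives $|(W_tg)^{(l)}(z)|\le C_lw(x)^{n+l}s(x)$.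

**Step 4: continuity in $t$ and integrals.** As $t'\to t$, $|e^{t'X_\zeta}g-e^{tX_\zeta}g|$ on $\mathbb R$ is at most $\int|e^{i(t'-t)(\pi\zeta d+\pi d^2/2)}-1||\widehat g(d)|\,dd\to0$ by dominated convergence. These holomorphic functions are uniformly bounded on $|\operatorname{Im}z|<\omega-1$, so by Vitali's theorem they converge there. Thus $(t,z)\mapsto(e^{tX_\zeta}g)(z)$ is continuous in each variable, hence Borel measurable, and it is bounded. So $\int_I\chi(t)(e^{tX_\zeta}g)(z)\,dt$ is holomorphic by Morera and Fubini. Its derivatives may be taken inside by Cauchy's formula, so the bounds of Step 3 persist. On $\mathbb R$, Fubini on the Fourier side identifies it with the multiplier. $\square$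

## 9. The function $f=F+H$

We now choose $R$, compute $A$ and $E$, and correct the value at $0$.

**Step 1: the resonant modes.** These carry the main part of $A$. Put $R_1=b_1s\cos\theta_1$ and $R_2=-b_2s\cos\theta_2$. The operators $\sin(L),\cos(L)$ commute with taking real parts. By (2), with $\lambda_{\eta_1}=0$, $\lambda_{\eta_2}=-\pi$ and $\sin(-\pi+iX)=-\sin(iX)$, $\cos(-\pi+iX)=-\cos(iX)$,
$$-\sin(L)R_i=\operatorname{Re}(\gamma_ie^{i\theta_i}),\qquad\cos(L)R_i=\operatorname{Re}\big(b_ie^{i\theta_i}\cos(iX_{\eta_i})s\big),$$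
where
$$\gamma_i=-b_i\sin(iX_{\eta_i})s=\frac{b_i}{2i}\big(e^{X_{\eta_i}}-e^{-X_{\eta_i}}\big)s=\frac{b_i}{2i}\int_{-1}^1e^{tX_{\eta_i}}X_{\eta_i}s\,dt\in\mathcal S^1_9$$
by Lemmas 7 and 8. Likewise
$$\cos(iX_{\eta_i})s=s+\tfrac12\int_0^1\big(e^{tX_{\eta_i}}-e^{-tX_{\eta_i}}\big)X_{\eta_i}s\,dt\in s+\mathcal S^1_9 .$$

**Step 2: the non-resonant terms.** These complete $e^{i\theta_i}$ to $Z_i$ in $E$ and add $\mathsf mY$. To do so we must invert $\sin(\lambda_\zeta+iX_\zeta)$ approximately. For $(m,n)\in\Lambda$ put $\zeta=\zeta_{mn}$, $V=iX_\zeta$, and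
$$g_{mn}=z^{(1)}_{mn}\gamma_1+z^{(2)}_{mn}\gamma_2+y_{mn}\mathsf m\in\mathcal S^1_9,\qquad r_{mn}=-\mathsf J_\zeta(V)g_{mn}\in\mathcal S^1_9,$$
where $\mathsf J_\zeta(V)=\sum_{j<4}\sigma_jV^j$ is the truncated Taylor series of $1/\sin(\lambda_\zeta+V)$ at $V=0$. It exists because $\sin\lambda_\zeta\ne0$, and its coefficients are real. Set
$$R_3=\operatorname{Re}\sum_{(m,n)\in\Lambda}r_{mn}e^{i(m\theta_1+n\theta_2)},\qquad R=R_1+R_2+R_3 .$$

The error is of fifth order. The symbol of $V$ is real, and since the fourth derivative of $\sin$ is $\sin$, Taylor's formula gives the identity of symbols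
$$\sin(\lambda+V)=\sum_{j<4}\frac{\sin^{(j)}(\lambda)}{j!}V^j+\int_0^1\frac{(1-t)^3}{3!}\sin(\lambda+tV)V^4\,dt .$$
The product of the two cubic polynomials is $1+\sum_{4\le j\le6}c_jV^j$ with constants $c_j$ (depending on $(m,n)$). Hence
$$-\sin(\lambda_\zeta+V)r_{mn}=g_{mn}+\rho_{mn},\qquad\rho_{mn}=\sum_{4\le j\le6}c_jV^jg_{mn}+\int_0^1\frac{(1-t)^3}6\sin(\lambda_\zeta+tV)V^4\mathsf J_\zeta(V)g_{mn}\,dt .$$
Since $V^4$ raises the class by four and $\sin(\lambda_\zeta+tV)=\frac1{2i}(e^{i\lambda_\zeta}e^{-tX_\zeta}-e^{-i\lambda_\zeta}e^{tX_\zeta})$, Lemma 8 gives $\rho_{mn}\in\mathcal S^5_8$.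

**Step 3: parity.** We need $R$ even in order to use Lemma 4. A Schwartz function $g$ satisfies $g(-x)=\overline{g(x)}$ if and only if $\widehat g$ is real. This holds for $s$, which is real and even, and for $y_{mn}\mathsf m$, because $y_{mn}$ is imaginary and $\mathsf m$ is real and odd. It is preserved by real linear combinations and by multipliers with real symbol, in particular by real functions of $iX_\zeta$, whose symbol is $-(\pi\zeta d+\frac\pi2d^2)$. So it holds for $\gamma_i$, $g_{mn}$ and $r_{mn}$. Therefore $R_3(-x)=\operatorname{Re}\sum\overline{r_{mn}(x)e^{i(m\theta_1+n\theta_2)}}=R_3(x)$, and $R$ is real, even and Schwartz. Let $A$, $E$, $F$ be as in Lemma 4.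

**Step 4: estimates for $A$ and $E$.** By (2) and Steps 1 and 2, with $Z_i,Y$ evaluated at $\theta(x)$,
$$E=E_*+\rho,\qquad E_*=\operatorname{Re}(\gamma_1Z_1)+\operatorname{Re}(\gamma_2Z_2)+\mathsf mY,\qquad|\rho|=\Big|\operatorname{Re}\sum_\Lambda\rho_{mn}e^{i(m\theta_1+n\theta_2)}\Big|\le Cw^5s .$$
(We used that $Y$ and $\mathsf m$ are real.) Moreover $\cos(\lambda_\zeta+V)r_{mn}\in\mathcal S^1_8$, so $A=sp+\operatorname{Re}\sum_j\alpha_je^{2\pi i\zeta_jx}$, a finite sum with $\alpha_j\in\mathcal S^1_8$. Now $|Z_i|=|BQ_i|\le C|P|^5$, $Y=-\mathcal DP+O(|P|^5)$, $|\gamma_i|\le Cws$, $|\mathsf m|\le Cw^3s\le Cws$ and $|s'|\le Cws$. Hence for $x\ge0$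
$$|A-sp|\le C_0ws,\qquad|A'-sp'|\le C_0ws,\qquad|E+\mathsf mp'|\le C_0\big(ws|p|^5+w^5s\big). \tag{7}$$
For the second bound, $A'-sp'=s'p+\operatorname{Re}\sum_j(\alpha_j'+2\pi i\zeta_j\alpha_j)e^{2\pi i\zeta_jx}$.

For $x>0$, $\mathsf m=xs/(T_1^2+x^2)^2$, and $\frac12(T_1+x)^2\le T_1^2+x^2\le(T_1+x)^2$ together with $x^2\le T_1^2+x^2$ give
$$s\,x\,v^4\ \le\ \mathsf m\ \le\ \frac1x\cdot\frac s{T_1^2+x^2}\ \le\ \frac{2sw^2}x . \tag{8}$$

**Step 5: making the value at $0$ vanish.** Since $N(0,0)=0$, $B$ and hence each $Z_i$ vanish at $\theta=(0,0)$. Also $\mathsf m(0)=0$. So $E_*(0)=0$, and $|F(0)|=|E(0)|=|\rho(0)|\le C\kappa^5\le CT_1^{-9/2}$. Put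
$$f=F+H,\qquad H(x)=-F(0)e^{-\pi x^2} .$$
Then $f\in\mathcal S_{even}(\mathbb R)$ is real, $\widehat f=f$ and $f(0)=0$. For $x\ge0$, (6) with $u=x$ gives $s(x)\ge e^{-2\kappa x}\ge e^{-x}$. Also $v(x)^4=T_1^{-4}(1+x/T_1)^{-4}\ge T_1^{-4}e^{-4x/T_1}\ge T_1^{-4}e^{-x}$, and $e^{-\pi x^2}\le Ce^{-2x}$. So, after enlarging $C_0$,
$$|H(x)|\le C_0T_1^{-1/2}s(x)v(x)^4\qquad(x\ge0). \tag{9}$$

**Step 6: $f\not\equiv0$ once $T_1$ is large.** At $x_0=\frac1{10}$ let $T_1\to\infty$. By (5), $\kappa\to0$, so $1\ge s(x_0)\ge e^{-2\kappa x_0}\to1$. By (7), $A(x_0)\to p(x_0)$. By (7) and $|\mathsf m|\le Cw^3s$, $E(x_0)\to0$. By (9), $H(x_0)\to0$. All this is uniform over admissible $T$. Hence $f(x_0)\to p(x_0)\sin\frac\pi{100}$. Here $p(x_0)=\frac12\cos\frac{\sqrt5\pi}{10}+\cos\frac{\sqrt{13}\pi}{10}>0$, since both angles lie in $(0,\frac\pi2)$. So $f(x_0)>0$ for all large $T_1$.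

## 10. A zero in every window around $k$

**Proposition 9.** There are constants $K,T_*$, independent of $T$, such that if $T_1\ge T_*$ then for every $k\ge1$ there is $t_k$ with $|t_k|\le\tau_k:=Kw(\sqrt k)\le\frac14$ and $f(\sqrt{k+t_k})=0$.

*Proof.* **Step 1: constants and windows.** Constants are chosen in the order $C_0,C_6,K,K_1,T_*$. Here $C_6$ depends only on $C_0$, $K>\max(4C_6,16)$, $K_1\ge\max(30K,8C_0,1)$, and $T_*$ is large depending on all of these; "for $T_1$ large" below refers to this choice. In particular $\tau_k\le KT_1^{-9/10}\le\frac14$. A subscript $k$ means evaluation at $x=\sqrt k$. The window is the set of $x=\sqrt{k+t}$ with $|t|\le\tau_k$. There $|x-\sqrt k|\le\tau_k/\sqrt k\le\frac14$, so by (6) $s(x)$, $w(x)$, $x$ are within a factor $2$ of $s_k$, $w_k$, $\sqrt k$. Also $x\ge\frac12$. Since $\sin(\pi(k+t))=(-1)^k\sin\pi t$ and similarly for $\cos$,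
$$\psi(t):=(-1)^kf(\sqrt{k+t})=A(x)\sin\pi t+\mathsf D(t),\qquad\mathsf D(t)=E(x)\cos\pi t+(-1)^kH(x) .$$

**Step 2: the case $|p_k|\ge K_1w_k$.** Here $A$ does not change sign on the window, so $A\sin\pi t$ does, and we show that it dominates $\mathsf D$ at the ends. As $|p'|\le15$, on the window
$$|p(x)-p_k|\le15\tau_k/\sqrt k\le15Kw_k\le\tfrac12K_1w_k\le\tfrac12|p_k| .$$
By (7), $|A-sp|\le2C_0w_ks(x)\le\frac14K_1w_ks(x)\le\frac14s(x)|p_k|$. So $A(x)$ has the sign of $p_k$ and
$$|A(x)|\ge\tfrac14s(x)|p_k|\ge\tfrac18s_k|p_k| .$$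
For $\mathsf D$, note that $w_k\le|p_k|/K_1\le|p_k|$. By (8), $\mathsf m\le4sw^2\le32s_kw_k^2\le32s_kw_k|p_k|$. Since $|p|\le\frac32$, we have $|p|^5\le6|p|\le9|p_k|$, so $ws|p|^5\le36s_kw_k|p_k|$. Since $v\le w\le1$, both $w^5s$ and $T_1^{-1/2}sv^4$ are at most $sw^2\le8s_kw_k^2\le8s_kw_k|p_k|$. With (7) and (9),
$$|\mathsf D(t)|\le15\,\mathsf m+C_0\big(ws|p|^5+w^5s\big)+C_0T_1^{-1/2}sv^4\le C_6\,s_kw_k|p_k|,\qquad C_6=480+52C_0 .$$
Since $\sin\pi\tau_k\ge2\tau_k$, at $t=\pm\tau_k$
$$|A\sin\pi t|\ge\tfrac18s_k|p_k|\cdot2Kw_k=\tfrac14Ks_kw_k|p_k|>C_6s_kw_k|p_k|\ge|\mathsf D(t)|,$$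
where $|p_k|>0$ is used. So $\psi(\tau_k)$ and $\psi(-\tau_k)$ have opposite signs, and $\psi$ has a zero in the window.

**Step 3: the case $|p_k|<K_1w_k$, set-up.** Now $A$ may vanish in the window, and the sign of $E$ matters. On the window, for $T_1$ large,
$$|p|\le K_1w_k+15Kw_k\le2K_1w_k\le\tfrac1{10},$$
so by (3) $|p'|\ge5$ with constant sign. Replacing $(f,A,E,H,\psi,\mathsf D,p)$ by their negatives preserves (7), (9) and the zeros, so we may assume $p'\ge5$. By (7), for $T_1$ large,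
$$A'\ge s(5-2C_0w_k)\ge4s\ge2s_k\quad\text{on the window.} \tag{10}$$

**Step 4: $\psi(0)<0$.** This is where $\mathsf mY$ acts. By (5), $w^5\le v^{9/2}\le T_1^{-1/2}v^4$. By (8), $\mathsf m_k\ge s_k\sqrt k\,v_k^4\ge s_kv_k^4$. So by (7) and (9)
$$\psi(0)=\mathsf D(0)\le-5\mathsf m_k+C_0\big(K_1^5w_k^6+w_k^5\big)s_k+C_0T_1^{-1/2}s_kv_k^4\le s_kv_k^4\big(-5+C(K_1)T_1^{-1/2}\big)<0$$
for $T_1$ large. Here $C(K_1)$ depends only on $C_0$ and $K_1$.

**Step 5: $\mathsf D$ is small at $t=\pm\tau_k$.** There $|p|\le2K_1w_k\le4K_1w(x)$, so as in Step 4, with a new $C(K_1)$,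
$$|\mathsf D|\le15\,\mathsf m+C(K_1)T_1^{-1/2}sv^4 .$$
Since $v\le w$, $v\le1$ and $v\le\frac1x$, we have $v^4\le w^2v^2\le w^2v\le w^2/x$. With (8), for $T_1$ large,
$$|\mathsf D|\le\frac{31\,sw^2}x\le31\cdot2\cdot4\cdot2\,\frac{s_kw_k^2}{\sqrt k}\le500\,\frac{s_kw_k^2}{\sqrt k} .$$

**Step 6: a zero exists.** Suppose $\psi$ has no zero in $[-\tau_k,\tau_k]$. By Step 4, $\psi<0$ there. Put $x_\pm=\sqrt{k\pm\tau_k}$. Then $\psi(\pm\tau_k)<0$ gives
$$A(x_+)\sin\pi\tau_k<|\mathsf D(\tau_k)|,\qquad-A(x_-)\sin\pi\tau_k<|\mathsf D(-\tau_k)| .$$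
Adding and using Step 5,
$$\big(A(x_+)-A(x_-)\big)\sin\pi\tau_k<1000\,\frac{s_kw_k^2}{\sqrt k} .$$
By concavity of the square root $x_++x_-\le2\sqrt k$, so $x_+-x_-=\frac{2\tau_k}{x_++x_-}\ge\frac{\tau_k}{\sqrt k}$. By (10) the left side is at least
$$2s_k\cdot\frac{\tau_k}{\sqrt k}\cdot2\tau_k=\frac{4K^2s_kw_k^2}{\sqrt k}\ge1024\,\frac{s_kw_k^2}{\sqrt k},$$
as $K\ge16$. This is a contradiction. $\square$

## 11. Choosing $T_j$ for a given $\Omega_k$

It remains to choose $T$ so that the windows $Kw(\sqrt k)$ fit inside $\Omega_kk^{-1/2}$. We have $\sqrt k\,w(\sqrt k)=\sum_j\frac{\sqrt k}{T_j+\sqrt k}$, which is roughly the number of $T_j$ below $\sqrt k$. So a sparse sequence makes it grow as slowly as we like.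

*Proof of Theorem 2.* Let $K,T_*$ be as in Proposition 9, with $T_*$ also so large that $T_1\ge T_*$ forces $f\not\equiv0$ (Section 9, Step 6). Given $\Omega_k>0$ with $\Omega_k\to\infty$, put $\Omega_k'=\inf_{l\ge k}\Omega_l$. It is positive, nondecreasing and tends to $\infty$. Choose integers $1\le N_1<N_2<\cdots$ with $\Omega'_{N_j}\ge K(j+1)$, let $c=\min(1,\Omega_1'/K)$, and choose $T_j$ nondecreasing with
$$T_j\ge\max\big(T_*,\,1000,\,2^{10j},\,2^j\sqrt{N_j}/c\big) .$$
Then $\sum_jT_j^{-1/10}\le\sum_j2^{-j}=1$, so $T$ is admissible.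

Let $k\ge1$ and $J=\#\{j:N_j\le k\}$, which is finite. For $j>J$ we have $N_j>k$, so $\sqrt k/T_j\le c2^{-j}$. Hence
$$K\sqrt k\,w(\sqrt k)\le K\sum_j\min\Big(1,\frac{\sqrt k}{T_j}\Big)\le K\Big(J+c\sum_{j>J}2^{-j}\Big)\le\Omega_k'\le\Omega_k .$$
For the third inequality: if $J\ge1$, the third expression is at most $K(J+c)\le K(J+1)\le\Omega'_{N_J}\le\Omega'_k$, since $N_J\le k$. If $J=0$, it is at most $Kc\le\Omega_1'\le\Omega_k'$.

Let $f$ be the function of Section 9 for this $T$, and let $\varepsilon_k=t_k$ from Proposition 9. Then $|\varepsilon_k|\le Kw(\sqrt k)\le\Omega_kk^{-1/2}$ and $|\varepsilon_k|\le\frac14$. The function $f\not\equiv0$ is real, even and Schwartz, with $\widehat f=f$, $f(0)=0$, and $f(\sqrt{k+\varepsilon_k})=0$ for all $k\ge1$. $\square$
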